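\title{Virtual degeneration of modules is strictly finer than the Hom-order}

\begin{abstract}
For finite-dimensional modules over a finite-dimensional algebra, virtual degeneration implies the Hom-order relation. We show that the converse fails over every field, already for the path algebra of the Kronecker quiver with three arrows. We construct modules $M,N$ of dimension vector $(7,10)$ such that $M^j$ virtually degenerates to $N^j$ exactly when $j$ is even; the case $j=2$ gives $M\le_{\mathrm{Hom}}N$. The obstruction to virtual degeneration is an ideal class in the coordinate ring of an affine elliptic curve. A rational point of infinite order on an elliptic curve gives modules of dimension vector $(25,37)$ with $M\le_{\mathrm{Hom}}N$ such that no power of $M$ virtually degenerates to the same power of $N$. Both examples carry over to every algebra whose module category receives a suitable full embedding from that of the three-arrow Kronecker quiver.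
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, $\Lambda$ a finite-dimensional $k$-algebra and $\operatorname{mod}\Lambda$ the category of finite-dimensional left $\Lambda$-modules. For $M,N\in\operatorname{mod}\Lambda$ we write $[M,N]=\dim_k\operatorname{Hom}_\Lambda(M,N)$, and $M^j$ is the direct sum of $j$ copies of $M$. We compare three relations between modules of the same dimension.

\begin{definition}\label{def:orders}
Let $M,N\in\operatorname{mod}\Lambda$ with $\dim_kM=\dim_kN$.
\begin{enumerate}
\item[(i)] $M$ \emph{degenerates} to $N$, written $M\le_{\mathrm{deg}}N$, if there are $U\in\operatorname{mod}\Lambda$ and an exact sequence $0\to U\to U\oplus M\to N\to0$ (a \emph{Riedtmann sequence}).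
\item[(ii)] $M$ \emph{virtually degenerates} to $N$, written $M\le_{\mathrm{vdeg}}N$, if $M\oplus Z\le_{\mathrm{deg}}N\oplus Z$ for some $Z\in\operatorname{mod}\Lambda$.
\item[(iii)] $M\le_{\mathrm{Hom}}N$ if $[X,M]\le[X,N]$ for all $X\in\operatorname{mod}\Lambda$.
\end{enumerate}
\end{definition}

The word ``degeneration'' has a geometric meaning. If $k$ is algebraically closed, the $\Lambda$-module structures on $k^d$ form an affine variety on which $\operatorname{GL}_d(k)$ acts with the isomorphism classes as orbits, and $M$ degenerates to $N$ when the orbit of $N$ lies in the closure of the orbit of $M$. By results of Zwara, (i) agrees with this definition, and $\le_{\mathrm{deg}}$ is a partial order on isomorphism classes. The basic source of degenerations is a short exact sequence $0\to V'\to V\to V''\to0$, which gives $V\le_{\mathrm{deg}}V'\oplus V''$ (Lemma~\ref{lem:filt}). For $\Lambda=k[s]/(s^2)$ this yields $\Lambda\le_{\mathrm{deg}}k^2$: a nonzero $2\times2$ matrix of square zero can be scaled to the zero matrix.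

The Hom-order is the numerical shadow of degeneration: a more degenerate module receives more homomorphisms, as in $[k,\Lambda]=1<2=[k,k^2]$. By a theorem of Auslander, if $M\not\cong N$ there is an $X$ with $[X,M]\ne[X,N]$, so $\le_{\mathrm{Hom}}$ is a partial order on isomorphism classes. Applying the left exact functor $\operatorname{Hom}_\Lambda(X,-)$ to a Riedtmann sequence $0\to U\to U\oplus M\oplus Z\to N\oplus Z\to0$ gives
\[
[X,U]+[X,M]+[X,Z]\le[X,U]+[X,N]+[X,Z].
\]
Together with the choice $Z=0$ in (ii), this proves
\begin{equation}\label{eq:impl}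
M\le_{\mathrm{deg}}N\ \Longrightarrow\ M\le_{\mathrm{vdeg}}N\ \Longrightarrow\ M\le_{\mathrm{Hom}}N .
\end{equation}
An example of Carlson shows that the first implication cannot be reversed for some algebras. If $\Lambda$ is representation-finite, all three orders coincide (Zwara for algebraically closed fields, Smal\o{} for arbitrary artin algebras). The question, which we take from \cite{Nornes}, concerns the second implication.

\medskip
\noindent\textbf{Question.} \emph{Do $\le_{\mathrm{vdeg}}$ and $\le_{\mathrm{Hom}}$ always coincide? Or are there a field $k$, a finite-dimensional $k$-algebra $\Lambda$ and modules $M,N$ of equal dimension with $M\le_{\mathrm{Hom}}N$ but $M\not\le_{\mathrm{vdeg}}N$?}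
\medskip

The Hom-order cancels common direct summands. Degeneration need not do so, and virtual degeneration is what one gets by imposing this cancellation. With the representation-finite case in view, one may guess that nothing else separates the orders. But the Hom-order has a second cancellation property: $M^j\le_{\mathrm{Hom}}N^j$ means $j[X,M]\le j[X,N]$ for all $X$, which is equivalent to $M\le_{\mathrm{Hom}}N$. Nothing in (ii) lets one divide by $j$, and this is where the two orders part.

Throughout, $K$ is the path algebra over $k$ of the quiver with vertices $1,2$ and three arrows $e,\xi,\eta\colon1\to2$. A $K$-module is a representation $V=(V_1,V_2;e,\xi,\eta)$, that is, two vector spaces with three linear maps $V_1\to V_2$. A homomorphism is a pair of linear maps commuting with the three arrows, and $(\dim V_1,\dim V_2)$ is the \emph{dimension vector} of $V$.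

\begin{theorem}\label{thm:A}
Let $k$ be any field. There are $M,N\in\operatorname{mod}K$, both of dimension vector $(7,10)$, such that $M^2\le_{\mathrm{deg}}N^2$, hence $M\le_{\mathrm{Hom}}N$, but $M\not\le_{\mathrm{vdeg}}N$. More precisely, for $j\ge1$,
\[
M^j\le_{\mathrm{vdeg}}N^j\iff M^j\le_{\mathrm{deg}}N^j\iff j\text{ is even}.
\]
\end{theorem}

So $\le_{\mathrm{vdeg}}$ is strictly finer than $\le_{\mathrm{Hom}}$ over every field. One may then ask whether division by $j$ is the only missing ingredient, that is, whether $M\le_{\mathrm{Hom}}N$ forces $M^j\le_{\mathrm{vdeg}}N^j$ for some $j$. The next theorem shows that it does not.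

\begin{theorem}\label{thm:B}
Let $C$ be an elliptic curve over $k$ and $P\in C(k)$. There are $M_P,N_P\in\operatorname{mod}K$ of dimension vector $(25,37)$ with $M_P\le_{\mathrm{Hom}}N_P$, and such that $M_P^j\le_{\mathrm{vdeg}}N_P^j$ implies $jP=0$ in $C(k)$. So if $P$ has infinite order (for example $\operatorname{char}k=0$, $C\colon y^2=x^3-2$, $P=(3,5)$), then $M_P\le_{\mathrm{Hom}}N_P$ but $M_P^j\not\le_{\mathrm{vdeg}}N_P^j$ for all $j\ge1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\Lambda$ be a finite-dimensional $k$-algebra with a finite-dimensional $\Lambda$-$K$-bimodule $B$, projective as a right $K$-module, such that $E=B\otimes_K-\colon\operatorname{mod}K\to\operatorname{mod}\Lambda$ is fully faithful. Then the statements of Theorems~\ref{thm:A} and~\ref{thm:B}, apart from the dimension vectors, hold in $\operatorname{mod}\Lambda$ for $E(M),E(N)$ and for $E(M_P),E(N_P)$. Such a bimodule exists if $K$ is a quotient of $\Lambda$, for example if $\Lambda$ is the path algebra of the Kronecker quiver with $r\ge3$ arrows.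
\end{theorem}

The main difficulty is to prove that a virtual degeneration does \emph{not} exist, since $U$ and $Z$ are arbitrary. Real-valued invariants cannot do this in Theorem~\ref{thm:A}: if $\varphi$ is additive on direct sums and increases weakly along $\le_{\mathrm{deg}}$, then $2\varphi(M)\le2\varphi(N)$, so $\varphi(M)\le\varphi(N)$. We use instead an invariant with values in the ideal class group of a Dedekind domain $A$, the coordinate ring of an elliptic curve with its origin removed. A right exact functor $S$ sends $K$-modules to $A$-modules, with $S(M)\cong A$ and $S(N)\cong I$ for a nonprincipal ideal $I$. Finite-dimensional $A$-modules cannot tell $A$ from $I$, and this forces every Riedtmann sequence for $M\oplus Z$ and $N\oplus Z$ to split after applying $S$. Determinants then show that $I$ would be principal.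

Section~\ref{sec:model} shows the mechanism on the affine line. Sections~\ref{sec:basic}--\ref{sec:A} prove Theorem~\ref{thm:A} by commutative algebra and explicit computation, and they are all that is needed to answer the Question. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}.

\section{A model computation on the affine line}\label{sec:model}

The mechanism can be seen with two arrows $e,\xi\colon1\to2$, although the obstruction turns out to be empty there. For a representation $V=(V_1,V_2;e,\xi)$ let $S(V)$ be the $k[x]$-module generated by the vector space $V_2$ subject to the relations $x\cdot ev=\xi v$ for $v\in V_1$. Consider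
\[
P_0=(0,\langle1\rangle),\qquad P_1=(\langle1\rangle,\langle1,x\rangle;1,x),\qquad R_\lambda=(k,k;1,\lambda),\qquad R_\infty=(k,k;0,1),
\]
where $\lambda\in k$ and the arrows of $P_1$ act as multiplication by $1$ and by $x$. Then $S(P_0)=k[x]$; also $S(P_1)=k[x]$, because the relation expresses the second generator as $x$ times the first; $S(R_\lambda)=k[x]/(x-\lambda)$; and $S(R_\infty)=0$, because the relation reads $0=\xi v$. The functor $S$ sees the points $\lambda$ of the affine line and is blind to the point at infinity.

The embedding $P_0\to P_1$, $1\mapsto1$, has cokernel $R_\infty$, and the embedding $1\mapsto x-\lambda$ has cokernel $R_\lambda$. So $P_1$ degenerates both to $P_0\oplus R_\infty$ and to $P_0\oplus R_\lambda$. Under $S$ the two sequences become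
\[
k[x]\xrightarrow{\ 1\ }k[x]\to0\to0,\qquad k[x]\xrightarrow{\ x-\lambda\ }k[x]\to k[x]/(x-\lambda)\to0 .
\]
The first map is a split monomorphism and the second is not. The difference is detected by the numbers $\dim_k\operatorname{Hom}_{k[x]}(S(-),Y)$ for finite-dimensional $k[x]$-modules $Y$. For $P_1$ and $P_0\oplus R_\infty$ both numbers equal $\dim Y$. For $P_1$ and $P_0\oplus R_\lambda$, with $Y=k[x]/(x-\lambda)$, they are $1$ and $2$. These numbers are dimensions of Hom-spaces of representations, since $\operatorname{Hom}_{k[x]}(S(V),Y)$ is the space of homomorphisms from $V$ to $(Y,Y;1,x)$, by the argument of Lemma~\ref{lem:adj}.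

Two principles are at work, and they are the two halves of the proof of Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] If $M\le_{\mathrm{vdeg}}N$ and the numbers above agree for all $Y$, the Riedtmann sequence splits under $S$, so $S(M)$ and $S(N)$ become isomorphic after adding a common summand (Proposition~\ref{prop:crit}).
\item[(2)] An isomorphism of modules on the affine curve, cut off at bounded degree, is an embedding of representations whose cokernel lives at infinity, as the identity of $k[x]$ gives $P_0\subset P_1$. This produces degenerations.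
\end{enumerate}
Over $k[x]$ every ideal is principal, so (1) cannot separate the ring from a nonzero ideal. On an affine elliptic curve there can be an ideal $I$ with $I\not\cong A$ but $I\oplus I\cong A\oplus A$. Then (2) gives a degeneration $M^2\le_{\mathrm{deg}}N^2$, while (1) forbids $M\le_{\mathrm{vdeg}}N$.

\section{Two lemmas on the orders}\label{sec:basic}

The direct sum of two Riedtmann sequences is a Riedtmann sequence, so $M\le_{\mathrm{deg}}N$ and $M'\le_{\mathrm{deg}}N'$ imply $M\oplus M'\le_{\mathrm{deg}}N\oplus N'$. All our degenerations come from this remark and the following lemma.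

\begin{lemma}\label{lem:filt}
Let $0=F_0\subseteq F_1\subseteq\dots\subseteq F_n=V$ be submodules of $V\in\operatorname{mod}\Lambda$. Then $V\le_{\mathrm{deg}}\bigoplus_{i=1}^nF_i/F_{i-1}$, and $[V,X]\le\sum_{i=1}^n[F_i/F_{i-1},X]$ for all $X\in\operatorname{mod}\Lambda$.
\end{lemma}

\begin{proof}
Let $U=F_1\oplus\dots\oplus F_{n-1}$, so that $U\oplus V=F_1\oplus\dots\oplus F_n$. The inclusions $F_i\to F_{i+1}$ define a monomorphism $U\to U\oplus V$ with cokernel $F_1\oplus F_2/F_1\oplus\dots\oplus F_n/F_{n-1}$. For the inequality, left exactness of $\operatorname{Hom}_\Lambda(-,X)$ gives $[F_i,X]\le[F_{i-1},X]+[F_i/F_{i-1},X]$; now sum over $i$.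
\end{proof}

For modules of equal dimension the Hom-order can equivalently be tested with homomorphisms out of $M$ and $N$. We need one direction of this equivalence for Theorems~\ref{thm:B} and~\ref{thm:C}, and recall its proof.

\begin{lemma}\label{lem:dual}
Let $M,N\in\operatorname{mod}\Lambda$ with $\dim_kM=\dim_kN$. If $[M,X]\le[N,X]$ for all $X\in\operatorname{mod}\Lambda$, then $M\le_{\mathrm{Hom}}N$.
\end{lemma}

\begin{proof}
Let $(-)^\vee$ be the $k$-dual. For a projective $P\in\operatorname{mod}\Lambda$ put $\nu P=\operatorname{Hom}_\Lambda(P,\Lambda)^\vee$. For $V\in\operatorname{mod}\Lambda$ there are isomorphisms, natural in $P$ and $V$,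
\[
\operatorname{Hom}_\Lambda(P,V)^\vee\cong\bigl(\operatorname{Hom}_\Lambda(P,\Lambda)\otimes_\Lambda V\bigr)^\vee\cong\operatorname{Hom}_\Lambda(V,\nu P).
\]
Hence $[P,M]=[M,\nu P]\le[N,\nu P]=[P,N]$. If $P\oplus P'\cong\Lambda^n$, the inequalities for $P$ and $P'$ add up to $n\dim M\le n\dim N$, which is an equality; so $[P,M]=[P,N]$.

Let $P_1\xrightarrow{p}P_0\to X\to0$ be a projective presentation and $X'=\ker(\nu p\colon\nu P_1\to\nu P_0)$. The map $p^*\colon\operatorname{Hom}_\Lambda(P_0,V)\to\operatorname{Hom}_\Lambda(P_1,V)$ has kernel $\operatorname{Hom}_\Lambda(X,V)$. Its dual is $\operatorname{Hom}_\Lambda(V,\nu p)$, with kernel $\operatorname{Hom}_\Lambda(V,X')$, so $\dim\operatorname{coker}p^*=[V,X']$. Thus $[X,V]-[V,X']=[P_0,V]-[P_1,V]$, and the right side is the same for $V=M$ and $V=N$. Therefore $[X,N]-[X,M]=[N,X']-[M,X']\ge0$.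
\end{proof}

\section{An obstruction in the Picard group}\label{sec:obs}

Let $A$ be a commutative finitely generated $k$-algebra and $\operatorname{mod}A$ the category of finitely generated $A$-modules. The ring $A$ is noetherian and $A/\mathfrak m$ is a finite extension of $k$ for each maximal ideal $\mathfrak m$. Hence $U/\mathfrak m^nU$ is finite-dimensional over $k$ for $U\in\operatorname{mod}A$, and $[U,Y]_A=\dim_k\operatorname{Hom}_A(U,Y)$ is finite when $Y$ is a finite-dimensional $A$-module.

A right exact functor $S$ turns a Riedtmann sequence into a sequence $SU\to SV\to SW\to0$ whose first map may have a kernel and need not split. The next lemma decides splitting from finite-dimensional test modules, which are the only ones that dimension counts can reach.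

\begin{lemma}\label{lem:split}
Let $u\colon U\to V$ be a map in $\operatorname{mod}A$ such that $\operatorname{Hom}_A(V,Y)\to\operatorname{Hom}_A(U,Y)$ is surjective for every finite-dimensional $A$-module $Y$. Then $u$ is a split monomorphism.
\end{lemma}

\begin{proof}
The hypothesis gives left inverses of $u$ modulo $\mathfrak m^n$. We make them compatible, pass to the completion, and descend.

Fix a maximal ideal $\mathfrak m$. For $n\ge1$ let $\pi_n\colon U\to Y_n=U/\mathfrak m^nU$ be the projection and
\[
\Sigma_n=\{g\in\operatorname{Hom}_A(V,Y_n): gu=\pi_n\}.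
\]
By hypothesis $\Sigma_n$ is a nonempty affine subspace of a finite-dimensional vector space, and reduction gives affine maps $\Sigma_{n+1}\to\Sigma_n$. For fixed $n$, the images of $\Sigma_m$ in $\Sigma_n$ ($m\ge n$) form a descending chain of nonempty affine subspaces, so they stabilize at some $\Sigma_n'\ne\emptyset$. The map $\Sigma'_{n+1}\to\Sigma'_n$ is onto: an element of $\Sigma_n'$ comes from $\Sigma_m$ with $m$ so large that the image of $\Sigma_m$ in $\Sigma_{n+1}$ is $\Sigma'_{n+1}$. So there are compatible $g_n\in\Sigma_n$, and they define $g\colon V\to\varprojlim Y_n=\widehat U$ with $gu$ the canonical map $U\to\widehat U$.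

Let $\widehat A$ be the $\mathfrak m$-adic completion. Recall that $\widehat A$ is flat over $A$, that $\widehat A\otimes_AW=\widehat W$ for $W\in\operatorname{mod}A$, and that flatness and finite presentation give $\widehat A\otimes_A\operatorname{Hom}_A(W,W')\cong\operatorname{Hom}_{\widehat A}(\widehat W,\widehat{W'})$ for $W,W'\in\operatorname{mod}A$. The $\widehat A$-linear extension $\widehat V\to\widehat U$ of $g$ is a left inverse of $\widehat u$, since the composite is $\widehat A$-linear and fixes the image of $U$. Let $H\in\operatorname{mod}A$ be the cokernel of $u^*\colon\operatorname{Hom}_A(V,U)\to\operatorname{Hom}_A(U,U)$. Then $\widehat H$ is the cokernel of $\widehat u^{\,*}\colon\operatorname{Hom}_{\widehat A}(\widehat V,\widehat U)\to\operatorname{Hom}_{\widehat A}(\widehat U,\widehat U)$, which is surjective because $\widehat u$ has a left inverse. So $\widehat H=0$, and its quotient $H/\mathfrak mH$ vanishes. This holds for every $\mathfrak m$, so $H=0$ by Nakayama's lemma, and $\mathrm{id}_U$ lies in the image of $u^*$.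
\end{proof}

\begin{proposition}\label{prop:crit}
Let $\Gamma$ be a finite-dimensional $k$-algebra and $S\colon\operatorname{mod}\Gamma\to\operatorname{mod}A$ a right exact $k$-linear functor. Let $M,N\in\operatorname{mod}\Gamma$ satisfy $[SM,Y]_A=[SN,Y]_A$ for all finite-dimensional $A$-modules $Y$. If $M\le_{\mathrm{vdeg}}N$, then $SM\oplus H\cong SN\oplus H$ for some $H\in\operatorname{mod}A$.
\end{proposition}

\begin{proof}
There is an exact sequence $0\to U\to V\to W\to0$ with $V=U\oplus M\oplus Z$ and $W=N\oplus Z$. Then $SU\to SV\to SW\to0$ is exact, and so is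
\[
0\to\operatorname{Hom}_A(SW,Y)\to\operatorname{Hom}_A(SV,Y)\to\operatorname{Hom}_A(SU,Y)
\]
for finite-dimensional $Y$. By hypothesis,
\[
[SV,Y]_A=[SU,Y]_A+[SM,Y]_A+[SZ,Y]_A=[SU,Y]_A+[SW,Y]_A ,
\]
so the last map is surjective. By Lemma~\ref{lem:split}, $SU\to SV$ is a split monomorphism, and $SV\cong SU\oplus SW$. Take $H=SU\oplus SZ$.
\end{proof}

The hypothesis on dimensions cannot be dropped, because it follows from the conclusion. It fails for the degeneration $P_1\le_{\mathrm{deg}}P_0\oplus R_\lambda$ of Section~\ref{sec:model}.

We know nothing about $H$, so we need an invariant that survives adding an arbitrary finitely generated module. Recall that an $A$-module is \emph{invertible} if it is finitely generated projective of rank one; the invertible modules form a group under $\otimes_A$, the Picard group. Over a Dedekind domain every nonzero ideal is invertible and every finitely generated torsion-free module is projective.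

\begin{corollary}\label{cor:crit}
Let $A$ be a Dedekind domain that is finitely generated over $k$, and let $\Gamma$ and $S$ be as in Proposition~\ref{prop:crit}. Let $M,N\in\operatorname{mod}\Gamma$ with $SM\cong A^{a+1}$ and $SN\cong J\oplus A^a$, where $J$ is invertible and $a\ge0$. If $M^j\le_{\mathrm{vdeg}}N^j$ for some $j\ge1$, then $J^{\otimes j}\cong A$.
\end{corollary}

\begin{proof}
Let $Y$ be a finite-dimensional $A$-module and $\bar A=A/\operatorname{ann}Y$. The ring $\bar A$ embeds in $\operatorname{End}_k(Y)$, so it is artinian, hence a finite product of local rings, and the invertible $\bar A$-module $J\otimes_A\bar A$ is free of rank one. Thus $\operatorname{Hom}_A(J,Y)=\operatorname{Hom}_{\bar A}(J\otimes_A\bar A,Y)\cong Y$, and $[S(M^j),Y]_A=j(a+1)\dim Y=[S(N^j),Y]_A$. Proposition~\ref{prop:crit} gives $A^{(a+1)j}\oplus H\cong J^{\oplus j}\oplus A^{aj}\oplus H$. Divide both sides by their torsion submodules. This replaces $H$ by a torsion-free module $\bar H$, which is projective of some rank $r$ because $A$ is Dedekind. The top exterior powers give $\bigwedge^r\bar H\cong J^{\otimes j}\otimes\bigwedge^r\bar H$,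 and $\bigwedge^r\bar H$ is invertible, so $J^{\otimes j}\cong A$.
\end{proof}

\section{From Kronecker modules to modules on a cubic curve}\label{sec:S}

\subsection*{The functor $S$}
Let $A$ be a commutative finitely generated $k$-algebra and $x,y\in A$. For an $A$-module $Y$ put $G(Y)=(Y,Y;1,x,y)$, a representation that may be infinite-dimensional. For a $K$-module $V$ put
\[
S(V)=(A\otimes_kV_2)\big/\big\langle x\otimes ev-1\otimes\xi v,\ \ y\otimes ev-1\otimes\eta v\ :\ v\in V_1\big\rangle ,
\]
and write $[w]$ for the class of $1\otimes w$. The role of $R_\infty$ will be played by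
\[
T=(k,k;0,0,1).
\]

\begin{lemma}\label{lem:adj}
There is a natural isomorphism $\operatorname{Hom}_A(S(V),Y)\cong\operatorname{Hom}_K(V,G(Y))$. The functor $S\colon\operatorname{mod}K\to\operatorname{mod}A$ is $k$-linear and right exact, and $S(T)=0$.
\end{lemma}

\begin{proof}
An $A$-linear map $S(V)\to Y$ is a $k$-linear map $g\colon V_2\to Y$ with $g\xi=xge$ and $g\eta=yge$. A homomorphism $V\to G(Y)$ is a pair $(g_1,g)$ with $ge=g_1$, $g\xi=xg_1$, $g\eta=yg_1$. These are the same data. So $S$ is a left adjoint, hence right exact, and $S(V)$ is generated by the classes of a basis of $V_2$. For $0\ne v\in T_1$, the relation $[\eta v]=y[ev]=0$ kills the generator of $S(T)$.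
\end{proof}

If $V$ is a submodule of $G(J)$ for an $A$-module $J$, the inclusion corresponds to the \emph{canonical map} $S(V)\to J$, $[h]\mapsto h$. We want finite-dimensional submodules of $G(J)$ that are large enough for this map to be an isomorphism. On the line they were cut out by the degree. On a cubic curve we use the pole order at infinity, which has an elementary description.

\subsection*{Weierstrass rings}
Let $u,w\in k[x]$ with $\deg u\le1$ and $w$ monic of degree $3$. We call
\[
A=k[x,y]/(f),\qquad f=y^2+uy-w,
\]
a \emph{Weierstrass ring}. It is free over $k[x]$ with basis $1,y$. Multiplication by $h=a+by$ ($a,b\in k[x]$) sends $1$ to $a+by$ and $y$ to $bw+(a-bu)y$, so its determinant is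
\[
\operatorname{Nm}(h)=a^2-uab-wb^2 .
\]
Put $\operatorname{ord}h=\deg\operatorname{Nm}(h)$, with $\deg0=-\infty$. Suppose $a,b\neq0$. If $\deg a\ge\deg b+2$, then $uab$ and $wb^2$ have degree at most $2\deg a-1$, so $a^2$ dominates. If $\deg a\le\deg b+1$, then $a^2$ and $uab$ have degree at most $2\deg b+2$, so $wb^2$ dominates. If $a=0$ or $b=0$, only one term is present. In all cases
\begin{equation}\label{eq:ord}
\operatorname{ord}(a+by)=\max(2\deg a,\ 2\deg b+3).
\end{equation}
So $\operatorname{Nm}(h)\ne0$ for $h\ne0$, and $A$ is a domain. Moreover $\operatorname{ord}(hh')=\operatorname{ord}h+\operatorname{ord}h'$ because the norm is multiplicative, $\operatorname{ord}(h+h')\le\max(\operatorname{ord}h,\operatorname{ord}h')$ by \eqref{eq:ord}, and $\operatorname{ord}(h/h')=\operatorname{ord}h-\operatorname{ord}h'$ extends $\operatorname{ord}$ to the fraction field. The monomials $x^i$ and $x^iy$ have the distinct orders $2i$ and $2i+3$: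
\[
\begin{array}{c|cccccccccc}
\text{monomial}&1&x&y&x^2&xy&x^3&x^2y&x^4&x^3y&x^5\\ \hline
\text{order}&0&2&3&4&5&6&7&8&9&10
\end{array}
\]
Every integer $n\ge0$ except $1$ is an order. This gap gives the nonprincipal ideal below, and it also causes small shifts of indices throughout. The space $A_{\le n}=\{h\in A:\operatorname{ord}h\le n\}$ has as a basis the monomials of order at most $n$, so $\dim A_{\le n}=n$ for $n\ge1$, and $A_{\le0}=A_{\le1}=k$. The three arrows of the quiver correspond to the basis $1,x,y$ of $A_{\le3}$, and for $b\ge1$ we obtain a submodule of $G(A)$ of dimension vector $(b,b+3)$,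
\[
D_b=(A_{\le b},\,A_{\le b+3};\,1,x,y).
\]

\begin{lemma}\label{lem:D}
Let $A$ be a Weierstrass ring and $b\ge2$. Then $D_b/D_{b-1}\cong T$, and the canonical map $S(D_b)\to A$ is an isomorphism.
\end{lemma}

\begin{proof}
Both $A_{\le b}/A_{\le b-1}$ and $A_{\le b+3}/A_{\le b+2}$ are one-dimensional; for the first this uses $b\ge2$. Multiplication by $y$ raises the order by exactly $3$ and induces an isomorphism between them, while $1$ and $x$ raise the order by at most $2$ and induce $0$.

In $S(D_b)$ we have $[xh]=x[h]$ and $[yh]=y[h]$ for $h\in A_{\le b}$. The $h\in A_{\le b+3}$ with $[h]=h[1]$ form a subspace. Elements of orders $0,2,3,\dots,b+3$, one of each, form a basis of $A_{\le b+3}$, so it suffices to find one element of each order in this subspace. It contains $1,x,y$, and also $x^2=x\cdot x$ because $x\in A_{\le b}$. For $5\le n\le b+3$, induction gives an element $h'$ of order $n-3\in[2,b]$ in the subspace, and then $[yh']=y[h']=yh'[1]$ with $\operatorname{ord}(yh')=n$. So $[1]$ generates $S(D_b)$, and the composite $A\to S(D_b)\to A$, $1\mapsto[1]\mapsto1$, is the identity.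 Hence both maps are isomorphisms.
\end{proof}

\section{An ideal class of order two: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{The ring and the ideal}
Let $c=0$ if $\operatorname{char}k\ne2$ and $c=1$ if $\operatorname{char}k=2$, and let $A$ be the Weierstrass ring with
\[
f=y^2+cxy-x^3+x .
\]
The term $cxy$ is needed in characteristic $2$, where $y^2=x^3-x$ is singular at $(1,0)$.

\begin{lemma}\label{lem:ded}
$A$ is a Dedekind domain.
\end{lemma}

\begin{proof}
$A$ is a noetherian domain of dimension one, so it suffices to show that its local rings at maximal ideals are regular. Let $\mathfrak n\subset k[x,y]$ be a maximal ideal containing $f$. The ring $k[x,y]_{\mathfrak n}$ is regular of dimension two, and its quotient by $f$ is regular if $f\notin\mathfrak n^2k[x,y]_{\mathfrak n}$. Derivations map the square of an ideal into the ideal, so it suffices to show that $\mathfrak j=(f,f_x,f_y)$ contains $1$. Here $f_x=cy-3x^2+1$ and $f_y=2y+cx$.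

If $\operatorname{char}k\ne2$, then $y\in\mathfrak j$, hence $x^3-x\in\mathfrak j$, hence $x(1-3x^2)+3(x^3-x)=-2x\in\mathfrak j$, and $1=f_x+3x^2\in\mathfrak j$. If $\operatorname{char}k=2$, then $x=f_y\in\mathfrak j$, so $f$ gives $y^2\in\mathfrak j$ and $f_x$ gives $y+1\in\mathfrak j$, and $1=y^2-(y+1)(y-1)\in\mathfrak j$.
\end{proof}

Let $I=(x,y)\subset A$, the kernel of the map $A\to k$ with $x,y\mapsto0$. It has as a basis the monomials other than $1$, so $I_{\le n}=I\cap A_{\le n}$ has dimension $n-1$ for $n\ge1$.

\begin{lemma}\label{lem:I}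
$I^{\otimes j}\cong A$ if and only if $j$ is even.
\end{lemma}

\begin{proof}
From $y^2=x(x^2-1-cy)$ we get $I\cdot I\subseteq(x)$, and $x=x^3-y^2-cxy\in I\cdot I$. So $I\cdot I=(x)$, and $I^{\otimes2}\cong I\cdot I\cong A$ since $I$ is invertible. It remains to see that $I$ is not principal. For $0\ne h\in A$, multiplication by $h$ is an endomorphism of the free $k[x]$-module $A$ with determinant $\operatorname{Nm}(h)$, so the Smith normal form gives $\dim_kA/hA=\operatorname{ord}h$. If $I=(h)$, then $\operatorname{ord}h=\dim_kA/I=1$, and there is no element of order $1$.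
\end{proof}

To apply principle (2) of Section~\ref{sec:model} we need an isomorphism $I\oplus I\to A\oplus A$ with control of orders. We look for a matrix whose entries map $I$ into $A$ and whose determinant generates the inverse of $I\cdot I=(x)$. The fraction $y/x$ maps $I$ into $A$, because $(y/x)x=y$ and $(y/x)y=x^2-1-cy$. Dividing the equation of the curve by $x^2$ gives $x-(y/x)(y/x+c)=1/x$, so we take
\[
\alpha=\begin{pmatrix}x&y/x\\ y/x+c&1\end{pmatrix},\qquad \beta=\alpha^{-1}=\begin{pmatrix}x&-y\\-(y+cx)&x^2\end{pmatrix},
\]
where $\beta$ is $x$ times the adjugate of $\alpha$, and $\det\alpha=1/x$. Then $\alpha(I\oplus I)\subseteq A\oplus A$, and $\beta(A\oplus A)\subseteq I\oplus I$ because the entries of $\beta$ lie in $I$. So $\alpha\colon I\oplus I\to A\oplus A$ is an isomorphism of $A$-modules. The entries of $\alpha$ have orders $2,1,1,0$ and those of $\beta$ have orders $2,3,3,4$, so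
\begin{equation}\label{eq:ab}
\alpha(I_{\le n}\oplus I_{\le n})\subseteq A_{\le n+2}\oplus A_{\le n+2},\qquad \beta(A_{\le n}\oplus A_{\le n})\subseteq I_{\le n+4}\oplus I_{\le n+4}.
\end{equation}

\subsection*{The modules}
By \eqref{eq:ab}, $\alpha$ maps two copies of $(I_{\le n},I_{\le n+3};1,x,y)$ into $D_{n+2}^2$, and the image contains $D_{n-4}^2$. The quotients $D_b/D_{b-1}$ are $T$ for $b\ge2$, so we want $n-4\ge1$ and take $n=5$. Let
\[
L=(I_{\le5},I_{\le8};1,x,y)\subset G(I),\qquad M=D_7,\qquad N=L\oplus T^3 .
\]
The dimension vector of $L$ is $(4,7)$, so $M$ and $N$ both have dimension vector $(7,10)$.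

\begin{proposition}\label{prop:degA}
$M^2\le_{\mathrm{deg}}N^2$.
\end{proposition}

\begin{proof}
Since $\alpha$ is $A$-linear and injective, \eqref{eq:ab} gives a monomorphism of $K$-modules $\alpha\colon L^2\to D_7^2$, whose cokernel has dimension vector $(14-8,20-14)=(6,6)$. By \eqref{eq:ab} for $n=1$ and $n=4$, $\beta$ maps $D_1^2$ into $L^2$, so $D_1^2\subseteq\alpha(L^2)$. Let $F_b=\alpha(L^2)+D_b^2$ for $1\le b\le7$; then $F_1=\alpha(L^2)$ and $F_7=D_7^2$. For $2\le b\le7$, the module $F_b/F_{b-1}$ is a quotient of $D_b^2/D_{b-1}^2\cong T^2$. So $e=\xi=0$ and $\eta$ is surjective on it, and its dimension vector $(m_b,n_b)$ satisfies $n_b\le m_b$.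

A quotient of $T^2$ could still have the simple module $(k,0)$ as a summand; the dimension count excludes this. Since $\sum m_b=6=\sum n_b$, we have $m_b=n_b$ for every $b$, so $\eta$ is bijective and $F_b/F_{b-1}\cong T^{m_b}$. Lemma~\ref{lem:filt}, applied to $0\subseteq F_1\subseteq\dots\subseteq F_7$, gives $M^2\le_{\mathrm{deg}}L^2\oplus T^6=N^2$.
\end{proof}

\begin{lemma}\label{lem:SL}
The canonical map $S(L)\to I$ is an isomorphism.
\end{lemma}

\begin{proof}
A basis of $I_{\le5}$ is $x,y,x^2,xy$, and a basis of $I_{\le8}$ is $x,y,x^2,xy,x^3,x^2y,x^4$. The relations $[xh]=x[h]$, $[yh]=y[h]$ for $h\in I_{\le5}$ give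
\[
[x^2]=x[x],\qquad[xy]=y[x]=x[y],\qquad[x^3]=x[x^2],\qquad[x^2y]=y[x^2].
\]
From $y\cdot xy=x^4-x^2-cx^2y$ we get $[x^4]=y[xy]+[x^2]+c[x^2y]$. So $[x]$ and $[y]$ generate $S(L)$. Moreover
\[
y[y]=[y^2]=[x^3-x-cxy]=(x^2-1-cy)[x].
\]
Hence the surjection $A\oplus A\to S(L)$, $(a,b)\mapsto a[x]+b[y]$, kills $\rho_1=(y,-x)$ and $\rho_2=(x^2-1-cy,-y)$. Its composite with the canonical map is the surjection $(a,b)\mapsto ax+by$ onto $I$. It suffices to show that every $(a,b)$ with $ax+by=0$ lies in $A\rho_1+A\rho_2$.

Adding multiples of $\rho_1,\rho_2$ preserves the equation $ax+by=0$ and changes $a$ by an arbitrary element of the ideal $(y,x^2-1-cy)=(y,x^2-1)$. Since $A/(y,x^2-1)=k[x]/(x^2-1)$, we may assume $a=a_0+a_1x$ with $a_0,a_1\in k$. Now $ax=-by$ vanishes in $A/yA=k[x]/(x^3-x)$, which means $a_0x+a_1x^2=0$ there. So $a=0$, and then $b=0$ because $A$ is a domain.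
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:adj}, \ref{lem:D} and~\ref{lem:SL}, $S(M)\cong A$ and $S(N)\cong I$. If $M^j\le_{\mathrm{vdeg}}N^j$, Corollary~\ref{cor:crit} with $a=0$ gives $I^{\otimes j}\cong A$, so $j$ is even by Lemma~\ref{lem:I}. If $j$ is even, then $M^j\le_{\mathrm{deg}}N^j$ by Proposition~\ref{prop:degA} and direct sums, and this implies $M^j\le_{\mathrm{vdeg}}N^j$. Finally, \eqref{eq:impl} gives $M^2\le_{\mathrm{Hom}}N^2$, so $M\le_{\mathrm{Hom}}N$.
\end{proof}

\section{An arbitrary rational point: proof of Theorem~\ref{thm:B}}\label{sec:B}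

If an ideal class has infinite order, there is no isomorphism $J^{\oplus j}\cong A^j$ (take determinants), and the Hom-inequality has to come from elsewhere. We replace $\alpha$ by a map that relates two copies of the class of $P$ to the trivial class and the class of $2P$. After $m$ iterations the nontrivial class has weight $2^{-m}$ while its contribution is bounded by a linear function of $m$, so it disappears in the limit. The language of line bundles keeps track of orders for us.

\subsection*{Line bundles and the functor $\Psi$}
Let $C$ be given by a Weierstrass equation $f=0$ with origin $o$, the point at infinity. Let $C^\circ=C\setminus\{o\}$. Then $A=\Gamma(C^\circ,\mathcal O)=k[x,y]/(f)$ is a Weierstrass ring, and it is a Dedekind domain because $C^\circ$ is a smooth affine curve. The functions $x,y$ have poles of order $2,3$ at $o$. Since the monomials $x^i,x^iy$ have distinct pole orders, the pole order at $o$ is given by \eqref{eq:ord}, so it equals $\operatorname{ord}$, and $H^0(\mathcal O(bo))=A_{\le b}$. We write $\mathcal F(a)=\mathcal F\otimes\mathcal O(ao)$ and use the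 following standard facts.
\begin{enumerate}
\item[(E1)] A line bundle $\mathcal L$ of degree $d\ge1$ has $\dim H^0(\mathcal L)=d$ and $H^1(\mathcal L)=0$ (Riemann--Roch in genus one). If $d\ge2$, it is generated by global sections: over $\bar k$, $\dim H^0(\mathcal L(-z))=d-1$ for every point $z$.
\item[(E2)] $P\mapsto\mathcal O(P-o)$ is an injective group homomorphism $C(k)\to\operatorname{Pic}C$.
\item[(E3)] A coherent sheaf with finite support (a torsion sheaf) has $H^1=0$, and $\Gamma(C^\circ,-)$ is exact on coherent sheaves.
\end{enumerate}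
For $P\in C(k)$ put $\mathcal L_P=\mathcal O(o-P)$, of degree $0$. By (E2), $\mathcal L_P\otimes\mathcal L_{P'}\cong\mathcal L_{P+P'}$ and $\mathcal L_o=\mathcal O$. Expressions such as $2P$ or $-P$ refer to the group law, with $0=o$, except inside $\mathcal O(\cdot)$ and in divisors.

For a coherent sheaf $\mathcal F$, multiplication by the sections $1,x,y$ of $\mathcal O(3o)$ defines a $K$-module
\[
\Psi(\mathcal F)=\bigl(H^0(\mathcal F),\,H^0(\mathcal F(3));\,1,x,y\bigr).
\]
The functor $\Psi$ preserves a short exact sequence $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$ if $H^1(\mathcal F')=0=H^1(\mathcal F'(3))$. By (E1) and (E3) this holds if $\mathcal F'$ is a torsion sheaf or a direct sum of line bundles of degree at least $1$. We have $\Psi(\mathcal O(bo))=D_b$, and $\Psi(\mathcal L)$ has dimension vector $(d,d+3)$ if $\deg\mathcal L=d\ge1$. As sections of $\mathcal O(3o)$, the functions $1$ and $x$ vanish at $o$ and $y$ does not, so the skyscraper sheaf $k(o)$ has $\Psi(k(o))\cong T$. Put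
\[
M_P=D_7\oplus D_6^3,\qquad N_P=\Psi(\mathcal L_P(5))\oplus D_5^3\oplus T^5 .
\]
The dimension vectors are $(7+18,\,10+27)$ and $(5+15+5,\,8+24+5)$, both equal to $(25,37)$. The shape of these modules will come out of Proposition~\ref{prop:homB}.

If $\mathcal N$ is a line bundle of degree $2$ and $p,q$ is a basis of $H^0(\mathcal N)$, there is an exact sequence
\begin{equation}\label{eq:koszul}
0\to\mathcal N^{-1}\xrightarrow{\ \binom{-q}{p}\ }\mathcal O^2\xrightarrow{\ (p,\,q)\ }\mathcal N\to0 .
\end{equation}
Indeed, by (E1) we have locally $pr+qs=1$ for some $r,s$, and then $ap+bq=0$ implies $(a,b)=(br-as)(-q,p)$.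

\subsection*{Doubling the point}
Fix $X\in\operatorname{mod}K$ and let $t=[T,X]$. Passing from degree $a-1$ to degree $a$ costs one copy of $T$, so we normalize: for $a\ge1$ and $P\in C(k)$ let
\[
g_a(P)=[\Psi(\mathcal L_P(a)),X]-at .
\]

\begin{lemma}\label{lem:double}
$g_{a+2}(o)+g_{a+3}(2P)\le2g_a(P)$ for all $a\ge1$ and $P\in C(k)$.
\end{lemma}

\begin{proof}
Let $\mathcal N=\mathcal L_{-P}(2)$, with $p,q$ as in \eqref{eq:koszul}, and $\mathcal R=\mathcal N^{-1}(5)\cong\mathcal L_P(3)$. We complete the row $(p,q)$ to a matrix that is invertible on $C^\circ$. Tensoring \eqref{eq:koszul} with $\mathcal R$ gives $0\to\mathcal L_{2P}(1)\to\mathcal R^2\to\mathcal O(5o)\to0$. Since $H^1(\mathcal L_{2P}(1))=0$, there are $r,s\in H^0(\mathcal R)$ with $pr+qs=1$, where $1$ is the section of $\mathcal O(5o)$ with divisor $5o$. This is why we twist by $5$: it is the least twist that gives the left term positive degree. With $\mathcal F=\mathcal L_P(a)$, consider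
\[
\begin{pmatrix}p&q\\-s&r\end{pmatrix}\colon\ \mathcal F^2\to(\mathcal F\otimes\mathcal N)\oplus(\mathcal F\otimes\mathcal R)\cong\mathcal O((a+2)o)\oplus\mathcal L_{2P}(a+3).
\]
Its determinant $pr+qs$ has divisor $5o$. Over a discrete valuation ring, a square matrix with nonzero determinant is injective, with cokernel of length the valuation of the determinant. So the map is injective, and its cokernel $\mathcal Q$ is supported at $o$ of length $5$, hence filtered by five copies of $k(o)$. As $a\ge1$, we get an exact sequence
\[
0\to\Psi(\mathcal L_P(a))^2\to D_{a+2}\oplus\Psi(\mathcal L_{2P}(a+3))\to\Psi(\mathcal Q)\to0,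
\]
and $\Psi(\mathcal Q)$ is filtered by five copies of $T$. Lemma~\ref{lem:filt} gives
\[
[D_{a+2},X]+[\Psi(\mathcal L_{2P}(a+3)),X]\le2[\Psi(\mathcal L_P(a)),X]+5t .
\]
Subtracting $(2a+5)t$ from both sides gives the claim.
\end{proof}

\begin{remark}
For the curve of Section~\ref{sec:A} and $P=(0,0)$, the equality $I\cdot I=(x)$ says that $x$ has divisor $2P-2o$, so $2P=0$. Also $I_{\le n}=H^0(\mathcal L_P(n-1))$, so $L=\Psi(\mathcal L_P(4))$. For $a=4$ the target above is $D_6\oplus D_7$, in accordance with the fact that the second row of $\alpha$ raises orders by at most $1$.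
\end{remark}

\subsection*{Almost convexity of $b\mapsto g_b(o)$}
Iterating Lemma~\ref{lem:double} bounds $g_a(P)$ from below by a weighted average of infinitely many numbers $g_b(o)$. To obtain an inequality between finite direct sums, we bound all $g_b(o)$ by a linear function of $b$. For $b\ge2$ put
\[
\delta_b=g_{b-1}(o)-g_b(o)=t+[D_{b-1},X]-[D_b,X].
\]

\begin{lemma}\label{lem:convex}
If $b'\ge2$ and $b\ge b'+2$, then $\delta_b\le\delta_{b'}$.
\end{lemma}

\begin{proof}
Let $\operatorname{res}_b\colon\operatorname{Hom}_K(D_b,X)\to\operatorname{Hom}_K(D_{b-1},X)$ be restriction. By Lemma~\ref{lem:D} its kernel is $\operatorname{Hom}_K(T,X)$, so $\delta_b=\dim\operatorname{coker}\operatorname{res}_b$. Choose $\theta\in A$ of order $b-b'$; this is possible because $b-b'\ge2$. Multiplication by $\theta$ maps $D_{b'}$ into $D_b$ and $D_{b'-1}$ into $D_{b-1}$, so $\varphi\mapsto\varphi\theta$ induces a linear map $\operatorname{coker}\operatorname{res}_b\to\operatorname{coker}\operatorname{res}_{b'}$. We show that it is injective.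

Since orders add, and $b'$ and $b'+3$ are orders, $D_b=D_{b-1}+\theta D_{b'}$ and $D_{b-1}\cap\theta D_{b'}=\theta D_{b'-1}$. Let $\varphi\colon D_{b-1}\to X$ be such that $\varphi\theta\colon D_{b'-1}\to X$ extends to $\psi\colon D_{b'}\to X$. Define $\tilde\varphi(v+\theta v')=\varphi(v)+\psi(v')$ for $v\in D_{b-1}$, $v'\in D_{b'}$. If $v+\theta v'=0$, then $v'\in D_{b'-1}$ and $\psi(v')=\varphi(\theta v')=-\varphi(v)$. So $\tilde\varphi$ is a well-defined homomorphism $D_b\to X$ extending $\varphi$.
\end{proof}

The case $b=b'+1$, which would give true convexity, is out of reach of this argument because $A$ has no element of order $1$.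

\begin{proposition}\label{prop:homB}
For $a\ge1$, $P\in C(k)$ and $X\in\operatorname{mod}K$,
\[
[D_{a+2},X]+3[D_{a+1},X]\le[\Psi(\mathcal L_P(a)),X]+3[D_a,X]+5[T,X].
\]
In particular $M_P\le_{\mathrm{Hom}}N_P$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:double} for $a+3i$ and $2^iP$ reads $g_{a+3i}(2^iP)\ge\frac12g_{a+3i+2}(o)+\frac12g_{a+3i+3}(2^{i+1}P)$. By induction on $m\ge1$,
\[
g_a(P)\ge\sum_{i=0}^{m-1}2^{-i-1}g_{a+3i+2}(o)+2^{-m}g_{a+3m}(2^mP).
\]
The last term is at least $-2^{-m}(a+3m)t$, since dimensions are nonnegative. By Lemma~\ref{lem:convex} with $b'=a+1$, every $b\ge a+3$ has $\delta_b\le\delta_{a+1}$, so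
\[
g_{a+3i+2}(o)=g_{a+2}(o)-\sum_{b=a+3}^{a+3i+2}\delta_b\ \ge\ g_{a+2}(o)-3i\,\delta_{a+1}.
\]
We have $\sum_{i\ge0}2^{-i-1}=1$, and $\sum_{i\ge0}i\,2^{-i-1}=1$ from $\sum iz^i=z/(1-z)^2$ at $z=\frac12$. Letting $m\to\infty$ gives $g_a(P)\ge g_{a+2}(o)-3\delta_{a+1}$, that is,
\[
[\Psi(\mathcal L_P(a)),X]-at\ \ge\ [D_{a+2},X]-(a+2)t-3t-3[D_a,X]+3[D_{a+1},X],
\]
which is the stated inequality. For $a=5$ it says $[M_P,X]\le[N_P,X]$ for all $X$, and Lemma~\ref{lem:dual} applies.
\end{proof}

\subsection*{The obstruction}
Let $J_P=\Gamma(C^\circ,\mathcal L_P)$, an invertible $A$-module. For $P\ne o$ it is the ideal $I_P\subset A$ of functions vanishing at $P$, and $J_o=A$. On $C^\circ$ the twists $\mathcal F(a)$ are all identified with $\mathcal F$ by the sections $1$ of $\mathcal O(ao)$. To compute $S\Psi(\mathcal L_P(a))$ we present $\mathcal L_P(a)$ by copies of $\mathcal O((a-2)o)$, for which Lemma~\ref{lem:D} gives the answer. The kernel has degree $a-4$, which has to be positive for $\Psi$ to be exact; this explains the choice $a=5$.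

\begin{lemma}\label{lem:SP}
$S(\Psi(\mathcal L_P(5)))\cong J_P$.
\end{lemma}

\begin{proof}
Take \eqref{eq:koszul} for $\mathcal N=\mathcal L_P(2)$ and tensor with $\mathcal O(3o)$:
\[
0\to\mathcal L_{-P}(1)\to\mathcal O(3o)^2\to\mathcal L_P(5)\to0 .
\]
By (E3), sections over $C^\circ$ form an exact sequence $0\to J_{-P}\to A^2\to J_P\to0$. On the other hand, $\Psi$ is exact on the displayed sequence and $S$ is right exact, so $S(\Psi(\mathcal L_P(5)))$ is the cokernel of $S(\Psi(\mathcal L_{-P}(1)))\to S(D_3^2)$, and $S(D_3^2)\cong A^2$ via $[h]\mapsto h$ by Lemma~\ref{lem:D}. The source is generated by the classes $[w]$ with $w\in H^0(\mathcal L_{-P}(4))$, so the image in $A^2$ is the $A$-submodule of $J_{-P}$ generated by the restrictions of these sections to $C^\circ$. By (E1) they define a surjection $\mathcal O^4\to\mathcal L_{-P}(4)$, and by (E3) the induced map $A^4\to J_{-P}$ is onto. So the cokernel is $A^2/J_{-P}\cong J_P$.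
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Proposition~\ref{prop:homB} gives $M_P\le_{\mathrm{Hom}}N_P$. By Lemmas~\ref{lem:adj}, \ref{lem:D} and~\ref{lem:SP}, $S(M_P)\cong A^4$ and $S(N_P)\cong J_P\oplus A^3$. Suppose $M_P^j\le_{\mathrm{vdeg}}N_P^j$. Corollary~\ref{cor:crit} with $a=3$ gives $J_P^{\otimes j}\cong A$. For $P=o$ there is nothing to prove. For $P\ne o$, the $j$-th power of the ideal $I_P$ is principal, say generated by $h\in A$. Then $h$ has divisor $jP$ on $C^\circ$, hence $jP-jo$ on $C$ because principal divisors have degree $0$. So $\mathcal O(P-o)^{\otimes j}\cong\mathcal O$, and $jP=0$ by (E2).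

For the example, $P=(3,5)$ lies on $y^2=x^3-2$, since $25=27-2$. The tangent at $P$ has slope $3x^2/2y=27/10$, so $2P\ne0$ has $x$-coordinate $(27/10)^2-6=129/100\notin\mathbb Z$. By the Nagell--Lutz theorem, a nonzero torsion point of $C(\mathbb Q)$ on a curve $y^2=x^3+c_1x+c_0$ with $c_0,c_1\in\mathbb Z$ has integer coordinates. So $2P$, and with it $P$, has infinite order in $C(\mathbb Q)$, which is a subgroup of $C(k)$ for every field $k$ of characteristic $0$.
\end{proof}

\section{Transfer to other algebras: proof of Theorem~\ref{thm:C}}\label{sec:C}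

Let $\Lambda$, $B$ and $E=B\otimes_K-$ be as in Theorem~\ref{thm:C}; as usual, $k$ acts centrally on the bimodule $B$. Degenerations and Hom-inequalities pass through $E$ by exactness and adjunction. Non-degeneration is less automatic, because a Riedtmann sequence in $\operatorname{mod}\Lambda$ involves modules $U,Z$ outside the image of $E$. For this reason Corollary~\ref{cor:crit} was stated for an arbitrary algebra $\Gamma$: we need a right exact functor on all of $\operatorname{mod}\Lambda$ that agrees with $S$ on the image of $E$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]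
\emph{Degenerations.} Since $B$ is projective as a right $K$-module, $E$ is exact. So $\dim_kE(V)$ depends only on the composition factors of $V$, that is, on its dimension vector, and the pairs $E(M),E(N)$ and $E(M_P),E(N_P)$ have equal dimensions. Also $E$ sends Riedtmann sequences to Riedtmann sequences. Hence $E(M)^j\le_{\mathrm{deg}}E(N)^j$ for even $j$, and the case $j=2$ gives $E(M)\le_{\mathrm{Hom}}E(N)$ by \eqref{eq:impl}.

\emph{The Hom-inequality for $M_P,N_P$.} The functor $E$ has the right adjoint $E^R=\operatorname{Hom}_\Lambda(B,-)\colon\operatorname{mod}\Lambda\to\operatorname{mod}K$. For $X\in\operatorname{mod}\Lambda$, Proposition~\ref{prop:homB} gives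
\[
[E(M_P),X]=[M_P,E^RX]\le[N_P,E^RX]=[E(N_P),X],
\]
and $E(M_P)\le_{\mathrm{Hom}}E(N_P)$ by Lemma~\ref{lem:dual}.

\emph{The left adjoint.} Let $B^*$ be the space of right $K$-module homomorphisms $B\to K$. It is a finite-dimensional $K$-$\Lambda$-bimodule via $(\kappa\varphi\lambda)(b)=\kappa\,\varphi(\lambda b)$. The map $B\otimes_KV\to\operatorname{Hom}_K(B^*,V)$, $b\otimes v\mapsto(\varphi\mapsto\varphi(b)v)$, is $\Lambda$-linear and natural in $V$. It is bijective when $B$ is replaced by the right module $K$, hence for every finitely generated projective right $K$-module. So $E\cong\operatorname{Hom}_K(B^*,-)$, which has the left adjoint $E^L=B^*\otimes_\Lambda-\colon\operatorname{mod}\Lambda\to\operatorname{mod}K$. Since $E$ is fully faithful,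
\[
\operatorname{Hom}_K(E^LE(V),W)\cong\operatorname{Hom}_\Lambda(E(V),E(W))\cong\operatorname{Hom}_K(V,W)
\]
naturally in $W\in\operatorname{mod}K$, and Yoneda's lemma gives $E^LE(V)\cong V$ for $V\in\operatorname{mod}K$.

\emph{Non-degeneration.} The functor $S'=S\circ E^L\colon\operatorname{mod}\Lambda\to\operatorname{mod}A$ is $k$-linear and right exact, and $S'(E(V))\cong S(V)$. Apply Corollary~\ref{cor:crit} with $\Gamma=\Lambda$ and $S'$. For the ring of Section~\ref{sec:A}, $E(M)^j\le_{\mathrm{vdeg}}E(N)^j$ implies $I^{\otimes j}\cong A$, so $j$ is even by Lemma~\ref{lem:I}. For the ring of Section~\ref{sec:B}, $E(M_P)^j\le_{\mathrm{vdeg}}E(N_P)^j$ implies $J_P^{\otimes j}\cong A$, and the proof of Theorem~\ref{thm:B} deduces $jP=0$ from this.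

\emph{Examples.} If $K$ is a quotient of $\Lambda$, take $B=K$. Then $E(V)$ is $V$ with $\Lambda$ acting through $\Lambda\to K$, and $E$ is fully faithful because this map is surjective. The path algebra of the Kronecker quiver with $r\ge3$ arrows has $K$ as the quotient by the ideal spanned by $r-3$ of the arrows.
\end{proof}

Full faithfulness enters only through $E^LE(V)\cong V$. Some such hypothesis is needed, as $B=0$ shows.

\begin{thebibliography}{9}
\bibitem{Nornes} Nils Nornes, \emph{Module Degenerations and Finite Field Extensions}, arXiv:1506.05832 (2015).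
\end{thebibliography}
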